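\title{Dense and cuspidal weight modules over affine Kac--Moody algebras}

\begin{abstract}
An irreducible weight module over an affine Kac--Moody algebra is called dense if its set of weights is a whole coset of the root lattice, and cuspidal if it is not a quotient of a module induced from a proper parabolic subalgebra, whose Levi part may be infinite-dimensional. We prove that the two notions coincide, for twisted and untwisted algebras and with no assumption on the dimensions of the weight spaces. The proof keeps only two properties of the set of weights, both coming from real root vectors, and finds in every non-dense set with these properties a point from which no root of a suitable open half-space leads back into the set. We also show that every non-dense irreducible weight module is induced from one of two explicit families of parabolic subalgebras, and that neither family can be omitted.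
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
Let $\mathfrak g$ be an affine Kac--Moody algebra over $\mathbb C$, twisted or untwisted, in its full realization: the Cartan subalgebra $\mathfrak h$ contains the canonical central element $c$ and the degree derivation $d$. If $\mathfrak g$ has $l+1$ simple roots, then $\dim\mathfrak h=l+2$, and the basic imaginary root $\delta$ is a nonzero element of $\mathfrak h^*$. Let $\Delta\subset\mathfrak h^*$ be the set of all roots, real and imaginary, $\mathfrak g=\mathfrak h\oplus\bigoplus_{\alpha\in\Delta}\mathfrak g_\alpha$ the root space decomposition, $Q=\mathbb Z\Delta$ the root lattice, and $E=\mathbb R\otimes Q\subset\mathfrak h^*$ the real span of the roots.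

A \emph{weight module} is a $\mathfrak g$-module $V=\bigoplus_{\mu\in\mathfrak h^*}V_\mu$ on which $\mathfrak h$ acts diagonalizably; the weight spaces $V_\mu$ may be infinite-dimensional. Its \emph{support} is $\operatorname{supp}V=\{\mu: V_\mu\neq0\}$. An irreducible weight module is generated by any nonzero weight vector, so its support lies in a single coset $\lambda+Q$. A weight module is \emph{dense} if its support is equal to such a coset.

A subset $P\subset\Delta$ is \emph{parabolic} if $P\cup(-P)=\Delta$ and $P$ is closed, that is, $\alpha,\beta\in P$ and $\alpha+\beta\in\Delta$ imply $\alpha+\beta\in P$. Put $P^0=P\cap(-P)$ and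
\[
\mathfrak l_P=\mathfrak h\oplus\bigoplus_{\alpha\in P^0}\mathfrak g_\alpha,\qquad
\mathfrak n_P=\bigoplus_{\alpha\in P\setminus P^0}\mathfrak g_\alpha,\qquad
\mathfrak p_P=\mathfrak l_P\oplus\mathfrak n_P .
\]
Then $\mathfrak p_P$ is the parabolic subalgebra with Levi part $\mathfrak l_P$ and nilradical $\mathfrak n_P$. No restriction is placed on imaginary roots: they may lie in $P^0$, in which case $\mathfrak l_P$ is infinite-dimensional and contains the Heisenberg subalgebra. The set $P$ is \emph{proper} if $P\ne\Delta$, equivalently $\mathfrak n_P\neq0$. The basic examples are the half-spaces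
\[
P_\varphi=\{\beta\in\Delta:\varphi(\beta)\ge0\},\qquad 0\neq\varphi\in E^*,
\]
which are proper because the roots span $E$ and $\Delta=-\Delta$; here $P_\varphi\setminus P_\varphi^0=\{\beta\in\Delta:\varphi(\beta)>0\}$.

An irreducible weight module $V$ is \emph{cuspidal} if it is not parabolically induced: there is no proper parabolic $P$ and no irreducible weight $\mathfrak l_P$-module $N$ such that $V$ is a quotient of $U(\mathfrak g)\otimes_{U(\mathfrak p_P)}N$, where $\mathfrak n_PN=0$.

Density is read off from the weights alone, while cuspidality singles out the modules that induction from smaller algebras does not reach. It is conjectured in \cite{RF} that the two notions coincide. We prove this.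

\begin{theorem}\label{thm:main}
Let $\mathfrak g$ be an affine Kac--Moody algebra, twisted or untwisted. An irreducible weight $\mathfrak g$-module is dense if and only if it is cuspidal. No assumption on weight multiplicities is made.
\end{theorem}

\subsection*{Why one expects this, and what the difficulty is}
Consider the same definitions for $\mathfrak{sl}_2=\langle e,h,f\rangle$ with root $\alpha$. The proper parabolic subsets are $\{\alpha\}$ and $\{-\alpha\}$. Let $V$ be an irreducible weight module. If $e$ has a kernel, it kills a weight vector, of weight $\mu$ say; then $V$ is a highest weight module, it is induced, and its support lies in $\mu-\mathbb N\alpha$. The same holds for $f$ with lowest weights. Otherwise $e$ and $f$ are both injective; then $V$ is not induced, and its support is stable under $\pm\alpha$, so it is dense.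

One half of this survives in general: the support of an induced module lies on one side of the support of $N$, so it is not dense (Section~\ref{sec:parabolic}). For the converse we are given only a missing weight and must produce a vector killed by an entire nilradical $\mathfrak n_P$. Each real root vector is still either injective or locally nilpotent on an irreducible module, but three things change. A nilradical involves infinitely many root vectors, and locally nilpotent operators in infinite number need not have a common kernel: on $[\mathfrak g,\mathfrak g]/\mathbb Cc$ all real root vectors are locally nilpotent, yet no nonzero vector is killed by all positive root spaces (Section~\ref{sec:families}). Imaginary root vectors obey no such dichotomy; its proof needs $\operatorname{ad}x$ to be locally nilpotent, whereas in the loop realization of $A_1^{(1)}$ one has $(\operatorname{ad}\,ht)^n e=2^net^n\neq0$. Finally, when weight spaces are infinite-dimensional, local nilpotency of a root vector $e_\gamma$ does not by itself bound the support in the direction $\gamma$.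

We therefore look for a vector that is killed for reasons of weight alone.

\begin{theorem}\label{thm:support}
Let $V$ be an irreducible weight $\mathfrak g$-module that is not dense, and let $R=\operatorname{supp}V$. Then there are $0\ne\varphi\in E^*$ and $\kappa\in R$ such that $\kappa+\beta\notin R$ for every $\beta\in\Delta$ with $\varphi(\beta)>0$.
\end{theorem}

The whole weight space $V_\kappa$ is then killed by $\mathfrak n_{P_\varphi}$, and $V$ is induced from $P_\varphi$.

\subsection*{Plan}
Section~\ref{sec:roots} recalls the affine root system. Section~\ref{sec:parabolic} proves that dense modules are cuspidal and reduces the converse to Theorem~\ref{thm:support}. In Section~\ref{sec:admissible} we discard the module and keep two properties of its support, which define an \emph{admissible set}; the method is shown there by hand for $A_1^{(1)}$. It has two ingredients: a linear functional adapted to an admissible set (Section~\ref{sec:functional}), and a passage to a smaller admissible set that absorbs the directions in which the set is unbounded (Section~\ref{sec:rays}). They are combined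 in Section~\ref{sec:nonempty}. The sets on which all real roots act integrably need a separate argument (Section~\ref{sec:integrable}). Section~\ref{sec:families} contains a refinement, Theorem~\ref{thm:families}, not needed for Theorem~\ref{thm:main}: two explicit families of parabolic subsets suffice, and both are needed.

\section{The affine root system}\label{sec:roots}

Throughout, $\mathbb N=\{0,1,2,\dots\}$, and for a subset $X$ of a vector space, $\mathbb NX$ and $\mathbb ZX$ denote the sets of finite sums (including $0$) of elements of $X$ with coefficients in $\mathbb N$ and $\mathbb Z$.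

\subsection*{Roots, reflections and strings}
Let $\Pi_0=\{\alpha_0,\dots,\alpha_l\}$ be the standard simple roots. They form a basis of $Q$ and of $E$, and every root is \emph{positive} (in $\mathbb N\Pi_0$) or \emph{negative} (in $-\mathbb N\Pi_0$). Let $\operatorname{ht}\in E^*$ be given by $\operatorname{ht}(\alpha_i)=1$. We have $\delta=\sum a_i\alpha_i$ with coprime positive integers $a_i$, so $Q\cap\mathbb R\delta=\mathbb Z\delta$. The imaginary roots are the $k\delta$, $k\in\mathbb Z\setminus\{0\}$; the set of real roots is denoted $\Delta^{re}$. It contains $\Pi_0$ and equals its negative, so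
\begin{equation}\label{eq:generate}
Q=\mathbb N\Delta^{re}.
\end{equation}
The standard invariant form $(\cdot|\cdot)$ on $\mathfrak h^*$ is real and positive semidefinite on $E$, with radical $\mathbb R\delta$. For $\gamma\in\Delta^{re}$ we have $(\gamma|\gamma)>0$ and $\dim\mathfrak g_{\pm\gamma}=1$, and there is an $\mathfrak{sl}_2$-triple $e_\gamma\in\mathfrak g_\gamma$, $e_{-\gamma}\in\mathfrak g_{-\gamma}$, $\gamma^\vee\in\mathfrak h$ with $\mu(\gamma^\vee)=2(\mu|\gamma)/(\gamma|\gamma)$ for $\mu\in\mathfrak h^*$. The operators $\operatorname{ad}e_{\pm\gamma}$ are locally nilpotent on $\mathfrak g$, and $q(\gamma^\vee)\in\mathbb Z$ for $q\in Q$. The reflection $s_\gamma\mu=\mu-\mu(\gamma^\vee)\gamma$ of $\mathfrak h^*$ preserves the form, $Q$, $\Delta$ and $\Delta^{re}$, and fixes $\delta$ because $\delta(\gamma^\vee)=0$. These reflections generate the Weyl group $W$. The simple reflection $s_i=s_{\alpha_i}$ permutes the positive real roots other than $\alpha_i$.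

\begin{lemma}\label{lem:string}
Let $M$ be a weight $\mathfrak g$-module and $\gamma$ a real root such that $e_\gamma$ and $e_{-\gamma}$ are locally nilpotent on $M$. Let $\mu\in\operatorname{supp}M$ and $m=\mu(\gamma^\vee)$. Then $m\in\mathbb Z$ and $\mu-j\gamma\in\operatorname{supp}M$ for all integers $j$ between $0$ and $m$ inclusive. If $m<0$, then $e_\gamma$ is injective on $M_\mu$.
\end{lemma}

\begin{proof}
Let $0\neq v\in M_\mu$. The module generated by $v$ over $\langle e_{\gamma},\gamma^\vee,e_{-\gamma}\rangle\cong\mathfrak{sl}_2$ is spanned by the vectors $e_{-\gamma}^ie_\gamma^jv$, of which finitely many are nonzero. In a finite-dimensional $\mathfrak{sl}_2$-module the weights are integers; if $m\ge0$, then $e_{-\gamma}^j$ is injective on the weight space of weight $m$ for $0\le j\le m$, and if $m\le0$, then $e_\gamma^j$ is injective on it for $0\le j\le -m$.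
\end{proof}

For the adjoint module and $j=-1$ this gives:
\begin{equation}\label{eq:negative}
\alpha\in\Delta^{re},\ \beta\in\Delta,\ (\alpha|\beta)<0\quad\Longrightarrow\quad\alpha+\beta\in\Delta\cup\{0\}.
\end{equation}

\subsection*{Real roots over a finite root system}
Let $\bar E=E/\mathbb R\delta$, a Euclidean space for the induced form, again written $(\cdot|\cdot)$; bars denote images in $\bar E$. By \cite[Prop.~6.3]{Kac} there is a linear section $\bar E\hookrightarrow E$, which we fix and use to regard $\bar E$ as a subspace of $E$, such that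
\[
\Delta^{re}=\{a+k\delta: a\in\bar\Delta,\ k\in Z_a\},
\]
where $\bar\Delta$ is an irreducible finite root system spanning $\bar E$ and the sets $Z_a\subset\mathbb Z$ and an integer $r\geq1$ are as follows.
\begin{itemize}
\item Untwisted type: $Z_a=\mathbb Z$ for all $a$, and $r=1$.
\item Twisted type other than $A_{2l}^{(2)}$: $\bar\Delta$ is reduced and not simply laced, $r\in\{2,3\}$, $Z_a=\mathbb Z$ for short $a$ and $Z_a=r\mathbb Z$ for long $a$.
\item Type $A_{2l}^{(2)}$: $\bar\Delta=BC_l$, $r=2$, $Z_{\pm\varepsilon_i}=Z_{\pm\varepsilon_i\pm\varepsilon_j}=\mathbb Z$ and $Z_{\pm2\varepsilon_i}=2\mathbb Z+1$.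
\end{itemize}
In the last case the list in \cite{Kac} reads $\pm\eta_i+(n-\frac12)\delta$, $\pm\eta_i\pm\eta_j+n\delta$, $\pm2\eta_i+2n\delta$ with $n\in\mathbb Z$; substituting $\eta_i=\varepsilon_i+\frac12\delta$ turns it into the list above. In all cases $Z_{-a}=-Z_a=Z_a$ and $Z_a+r\mathbb Z=Z_a$; thus $\Delta^{re}+\mathbb Zr\delta=\Delta^{re}$. A \emph{lift} of $a\in\bar\Delta$ is a root $a+k\delta$ with $k\in Z_a$, and $a$ is \emph{good} if $Z_a=\mathbb Z$. If $\gamma$ is a lift of $a$, then $s_\gamma$ induces on $\bar E$ the reflection $s_a$, so $W$ acts on $\bar E$ through the finite Weyl group $\bar W$ of $\bar\Delta$.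

Irreducibility means that $\bar\Delta$ is not a union of two nonempty mutually orthogonal subsets. A \emph{base} of $\bar\Delta$ means a base in the usual sense if $\bar\Delta$ is reduced, and a base of the reduced system of indivisible roots $\pm\varepsilon_i$, $\pm\varepsilon_i\pm\varepsilon_j$ if $\bar\Delta=BC_l$. We use these standard properties of a base $B$: it is a basis of $\bar E$ in which every root has integer coefficients of one sign; distinct elements of $B$ have nonpositive product, and $B$ is not a union of two nonempty orthogonal subsets; every indivisible root is $\bar W$-conjugate to an element of $B$. A vector $y\in\bar E$ is \emph{$B$-dominant} if $(y|b)\geq0$ for all $b\in B$; every $y$ is dominant for some base, and every $\bar W$-orbit contains a $B$-dominant vector.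

Good roots let us adjust the coefficient of $\delta$ by an arbitrary integer. There are enough of them.

\begin{lemma}\label{lem:good}
Every base of $\bar\Delta$ contains a good root. Every root $a\in\bar\Delta$ that is not good is a sum $b+b'$ of two good roots.
\end{lemma}

\begin{proof}
In the untwisted case all roots are good. For $BC_l$ all indivisible roots are good, and $\pm2\varepsilon_i=\pm\varepsilon_i\pm\varepsilon_i$. In the remaining case the good roots are the short ones, and a base contains one because short roots are conjugate to elements of the base. Let $a$ be long. The short roots span a nonzero $\bar W$-invariant subspace, which is $\bar E$ by irreducibility, so $(a|b)>0$ for some short $b$. The positive integer $2(b|a)/(a|a)$ is at most $2|b|/|a|<2$, so it is $1$. Hence $a-b=-s_ab$ is a short root and $a=b+(a-b)$.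
\end{proof}

\subsection*{Functionals that are positive on $\delta$}
Our information on supports will come from real roots only. The next lemma says how much of the half-space $\{\varphi>0\}$ is reached by sums of real roots in it.

\begin{lemma}\label{lem:D}
Let $\varphi\in E^*$ with $\varphi(\delta)>0$, and $D_\varphi=\mathbb N\{\gamma\in\Delta^{re}:\varphi(\gamma)>0\}$.
\begin{enumerate}
\item[(i)] For $k\ge2$, $k\delta$ is a sum of two real roots on which $\varphi$ is positive.
\item[(ii)] If $\gamma\in\Delta^{re}$ and $\varphi(\gamma)>0$, then $\gamma+\delta\in D_\varphi$.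
\item[(iii)] For every $q\in Q$, $k\delta-q\in D_\varphi$ for all sufficiently large $k$.
\end{enumerate}
\end{lemma}

\begin{proof}
For a good root $b$ there is $i\in\mathbb Z$ with $0<\varphi(b+i\delta)\le\varphi(\delta)$.

(i) Take such $b,i$. Then $k\delta=(b+i\delta)+(-b+(k-i)\delta)$, both summands are real roots, and $\varphi$ is at least $(k-1)\varphi(\delta)>0$ on the second.

(ii) Let $\gamma=a+j\delta$. If $a$ is good, $\gamma+\delta$ is a real root with $\varphi>0$. Otherwise write $a=b+b'$ with $b,b'$ good and choose $i$ for $b$. Then $\gamma+\delta=(b+i\delta)+(b'+(j+1-i)\delta)$, and $\varphi$ is at least $\varphi(\gamma)>0$ on the second summand.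

(iii) By \eqref{eq:generate}, $-q=\gamma_1+\dots+\gamma_p$ with real $\gamma_i$. For large $m$ the real roots $\gamma_i+mr\delta$ have $\varphi>0$, so $pmr\delta-q\in D_\varphi$. By (i) we may add $k'\delta$ for any $k'\ge2$.
\end{proof}

The root $\delta$ itself may be missing from $D_\varphi$: in type $A_1^{(1)}$, with real roots $\pm\alpha+k\delta$, take $\varphi(\alpha)=0$ and $\varphi(\delta)=1$; the only elements of $D_\varphi$ with $\varphi=1$ are $\pm\alpha+\delta$. This gap will require a correction at the end of Section~\ref{sec:nonempty}.

\begin{lemma}\label{lem:chamber}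
Let $f\in E^*$ with $f(\delta)>0$. There are $n\ge0$ and indices $i_1,\dots,i_n$ such that the functionals $f_0=f$, $f_j=f_{j-1}\circ s_{i_j}$ satisfy $f_{j-1}(\alpha_{i_j})<0$ for $1\le j\le n$ and $f_n(\alpha_i)\ge0$ for all $i$.
\end{lemma}

\begin{proof}
Let $N(f)$ be the number of positive real roots $a+k\delta$ on which $f$ is negative. It is finite: $\operatorname{ht}(a)+k\operatorname{ht}(\delta)>0$ bounds $k$ below and $f(a)+kf(\delta)<0$ bounds $k$ above. If $f(\alpha_i)<0$, then $(f\circ s_i)(\delta)=f(\delta)$, $(f\circ s_i)(\alpha_i)>0$, and $s_i$ permutes the other positive real roots, so $N(f\circ s_i)=N(f)-1$. Induct on $N(f)$.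
\end{proof}

\subsection*{Cones}
For $X\subset E$ let $\operatorname{cone}X$ be the set of finite combinations of elements of $X$ with nonnegative real coefficients. We use three facts.
\begin{enumerate}
\item[(C1)] If $\operatorname{cone}X\ne E$, there is $0\neq\varphi\in E^*$ with $\varphi\le0$ on $X$ (supporting hyperplane theorem).
\item[(C2)] If $X$ is finite and $\varphi(x)\le0$ for every $\varphi\in E^*$ that is $\le0$ on $X$, then $x\in\operatorname{cone}X$ (Farkas' lemma).
\item[(C3)] If $X\subset Q$ and $x\in Q\cap\operatorname{cone}X$, then $nx\in\mathbb NX$ for some $n\ge1$.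
\end{enumerate}
For (C3), write $x=\sum_{i=1}^mt_ix_i$ with $t_i>0$ and $x_i\in X$. The solutions $t\in\mathbb R^m$ of this equation form an affine subspace defined over $\mathbb Q$, in which rational points are dense; take a rational solution with positive entries and clear denominators.

\section{Parabolic subsets and induced modules}\label{sec:parabolic}

In this section $P$ is a proper parabolic subset and $Y=P\setminus P^0=\Delta\setminus(-P)\neq\emptyset$, so that $\Delta=Y\sqcup P^0\sqcup(-Y)$. If $P=P_\varphi$, then $\varphi$ separates sums of elements of $Y$ from the lattice $\mathbb ZP^0$. Not every parabolic subset is a half-space: in type $A_1^{(1)}$ the set $\{\alpha+k\delta:k\in\mathbb Z\}\cup\{k\delta:k>0\}$ is parabolic, but a functional that is nonnegative on all $\alpha+k\delta$ vanishes on $\delta$. So we prove the separation directly from closedness.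

\begin{lemma}\label{lem:ideal}
If $\alpha\in Y$ and $\beta\in P$, then $\alpha+\beta\ne0$, and $\alpha+\beta\in\Delta$ implies $\alpha+\beta\in Y$.
\end{lemma}

\begin{proof}
If $\alpha+\beta=0$, then $\alpha=-\beta\in-P$, which is false. If $\alpha+\beta\in\Delta$, then $\alpha+\beta\in P$; if also $\alpha+\beta\in-P$, then $\alpha=(\alpha+\beta)+(-\beta)\in-P$ because $-P$ is closed, which is false again.
\end{proof}

Thus $\mathfrak n_P$ is an ideal of $\mathfrak p_P$, the space $\mathfrak n_P^-=\bigoplus_{\beta\in Y}\mathfrak g_{-\beta}=\mathfrak n_{-P}$ is a subalgebra, and $\mathfrak g=\mathfrak n_P^-\oplus\mathfrak l_P\oplus\mathfrak n_P$.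

\begin{lemma}\label{lem:zerosum}
If $x_1,\dots,x_n\in P$, $n\geq1$, and $x_1+\dots+x_n=0$, then all $x_i$ lie in $P^0$. Consequently a sum of one or more elements of $Y$ never lies in $\mathbb ZP^0$.
\end{lemma}

\begin{proof}
We induct on $n$; the case $n=1$ does not occur. Suppose first that some $x_i$ is real, say $x_1$. Then $\sum_{j>1}(x_1|x_j)=-(x_1|x_1)<0$, so $(x_1|x_j)<0$ for some $j$, and $x_1+x_j\in\Delta\cup\{0\}$ by \eqref{eq:negative}. If $x_1+x_j=0$, then $x_1,x_j\in P^0$, and the induction hypothesis applies to the remaining terms, if any. If $x_1+x_j\in\Delta$, it lies in $P$; by induction it lies in $P^0$ together with the remaining $x_i$, and by Lemma~\ref{lem:ideal} neither $x_1$ nor $x_j$ lies in $Y$.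

Now let all $x_i$ be imaginary. The set $T=\{k\neq0:k\delta\in P\}$ contains a positive and a negative integer, is closed under nonzero sums, and contains $1$ or $-1$. Let $\epsilon\in T$ with $\epsilon=\pm1$. Then $k\epsilon\in T$ for all $k\ge1$, and $-k\epsilon\in T$ for some $k\geq1$; if $k\ge2$, then $-\epsilon=-k\epsilon+(k-1)\epsilon\in T$. So $\pm1\in T$, $T=\mathbb Z\setminus\{0\}$, and all imaginary roots lie in $P^0$.

For the last claim, $P^0=-P^0$ gives $\mathbb ZP^0=\mathbb NP^0$, so a relation $\beta_1+\dots+\beta_n\in\mathbb ZP^0$ with $\beta_i\in Y$ can be written as a vanishing sum of elements of $P$ that includes $\beta_1\notin P^0$.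
\end{proof}

For a $\mathfrak g$-module $M$ let $M^{\mathfrak n_P}=\{v\in M:\mathfrak n_Pv=0\}$. It is an $\mathfrak l_P$-submodule since $\mathfrak n_P$ is an ideal of $\mathfrak p_P$; if $M$ is a weight module, so is $M^{\mathfrak n_P}$.

\begin{lemma}\label{lem:top}
Let $M$ be a weight $\mathfrak g$-module generated by an $\mathfrak l_P$-submodule $N\subset M^{\mathfrak n_P}$ with $\operatorname{supp}N\subset\mu+\mathbb ZP^0$. Then $\operatorname{supp}M\subset\mu+\mathbb ZP^0-\mathbb NY$, and $N$ is the sum of the weight spaces of $M$ with weights in $\mu+\mathbb ZP^0$.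
\end{lemma}

\begin{proof}
By the Poincar\'e--Birkhoff--Witt theorem $M=U(\mathfrak n_P^-)N=N+\mathfrak n_P^-U(\mathfrak n_P^-)N$. The weights of the second summand have the form $\mu+z-\beta_1-\dots-\beta_n$ with $z\in\mathbb ZP^0$, $\beta_i\in Y$, $n\ge1$, and they are not in $\mu+\mathbb ZP^0$ by Lemma~\ref{lem:zerosum}.
\end{proof}

\begin{proposition}\label{prop:easy}
A dense irreducible weight module is cuspidal.
\end{proposition}

\begin{proof}
Let the irreducible module $V$ be a quotient of $U(\mathfrak g)\otimes_{U(\mathfrak p_P)}N$ with $N$ irreducible. The image $N'$ of $1\otimes N$ generates $V$, so it is nonzero and isomorphic to $N$. Let $\mu\in\operatorname{supp}N'$; then $\operatorname{supp}N'\subset\mu+\mathbb ZP^0$ by irreducibility. Let $\beta\in Y$. If $\mu+\beta$ were a weight of $V$, Lemma~\ref{lem:top} would give $\beta+\beta_1+\dots+\beta_n\in\mathbb ZP^0$ with $\beta_i\in Y$, $n\ge0$, contradicting Lemma~\ref{lem:zerosum}. So $\mu\in\operatorname{supp}V$ and $\mu+\beta\notin\operatorname{supp}V$, and $V$ is not dense.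
\end{proof}

\begin{proposition}\label{prop:invariants}
Let $V$ be an irreducible weight module with $V^{\mathfrak n_P}\ne0$. Then $V^{\mathfrak n_P}$ is an irreducible weight $\mathfrak l_P$-module and $V$ is a quotient of $U(\mathfrak g)\otimes_{U(\mathfrak p_P)}V^{\mathfrak n_P}$. In particular $V$ is not cuspidal.
\end{proposition}

\begin{proof}
Let $v,w\in V^{\mathfrak n_P}$ be nonzero weight vectors of weights $\mu,\mu'$. Lemma~\ref{lem:top} applies to $N=U(\mathfrak l_P)v$ and to $U(\mathfrak l_P)w$, and gives $\mu'-\mu\in\mathbb ZP^0-y$ and $\mu-\mu'\in\mathbb ZP^0-y'$ with $y,y'\in\mathbb NY$. Adding, $y+y'\in\mathbb ZP^0$, so by Lemma~\ref{lem:zerosum} both sums are empty. Hence $\mu'\in\mu+\mathbb ZP^0$, and $w\in U(\mathfrak l_P)v$ by Lemma~\ref{lem:top}. So every nonzero weight vector generates $V^{\mathfrak n_P}$, and every nonzero submodule contains one. The inclusion $V^{\mathfrak n_P}\subset V$ is a $\mathfrak p_P$-homomorphism, so it extends to a nonzero, hence surjective, $\mathfrak g$-homomorphism from the induced module.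
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Theorem~\ref{thm:support}]
One direction is Proposition~\ref{prop:easy}. If $V$ is not dense, take $\varphi,\kappa$ from Theorem~\ref{thm:support}. For $\beta\in P_\varphi\setminus P_\varphi^0$ we have $\mathfrak g_\beta V_\kappa\subset V_{\kappa+\beta}=0$, so $0\neq V_\kappa\subset V^{\mathfrak n_{P_\varphi}}$, and $V$ is not cuspidal by Proposition~\ref{prop:invariants}.
\end{proof}

\section{Admissible sets}\label{sec:admissible}

\subsection*{Definition}
The proof of Theorem~\ref{thm:support} replaces the support by other sets, which need not be supports of modules. We isolate the properties that survive these replacements. Fix a coset $\lambda+Q$ and let $S\subset\lambda+Q$. Its \emph{stabilizer} is the monoid $\operatorname{Stab}S=\{q\in Q:S+q\subset S\}$.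

\begin{definition}\label{def:admissible}
A real root $\gamma$ is \emph{$S$-integrable} if for all $\mu\in S$ we have $\mu(\gamma^\vee)\in\mathbb Z$ and $\mu-j\gamma\in S$ for all integers $j$ between $0$ and $\mu(\gamma^\vee)$ inclusive. The set $S$ is \emph{admissible} if $S\neq\emptyset$ and every real root $\gamma$ with $\gamma,-\gamma\notin\operatorname{Stab}S$ is $S$-integrable. It is \emph{full} if $S=\lambda+Q$. An \emph{extremal pair} for $S$ is a pair $(\varphi,\kappa)$ with $0\neq\varphi\in E^*$, $\kappa\in S$, and $\kappa+\beta\notin S$ for all $\beta\in\Delta$ with $\varphi(\beta)>0$.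
\end{definition}

\begin{lemma}\label{lem:supp}
The support $R$ of an irreducible weight module $V$ is admissible.
\end{lemma}

\begin{proof}
Let $\gamma\in\Delta^{re}$ and $e=e_\gamma$. For $x\in\mathfrak g$ and $v\in V$ we have $e^nxv=\sum_k\binom nk\bigl((\operatorname{ad}e)^kx\bigr)e^{n-k}v$. As $\operatorname{ad}e$ is locally nilpotent, the vectors killed by a power of $e$ form a submodule, which is $0$ or $V$. So $e_\gamma$ is injective or locally nilpotent, and in the first case $\gamma\in\operatorname{Stab}R$. If $\pm\gamma\notin\operatorname{Stab}R$, then $e_\gamma$ and $e_{-\gamma}$ are locally nilpotent and Lemma~\ref{lem:string} applies.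
\end{proof}

This lemma is the only place where irreducibility of $V$ enters the proof of Theorem~\ref{thm:support}, which now follows from a statement about sets.

\begin{proposition}\label{prop:sets}
Every admissible set that is not full has an extremal pair.
\end{proposition}

For admissible $S$ we sort the real roots as follows:
\begin{align*}
\Sigma(S)&=\Delta^{re}\cap\operatorname{Stab}S &&\text{(\emph{stable} roots)},\\
\Omega(S)&=\{\gamma\in\Delta^{re}:\gamma\notin\Sigma(S),\ -\gamma\in\Sigma(S)\} &&\text{(\emph{outward} roots)},\\
\Theta(S)&=\{\gamma\in\Delta^{re}:\gamma\notin\Sigma(S),\ -\gamma\notin\Sigma(S)\} &&\text{(\emph{reflecting} roots)}.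
\end{align*}
We omit $S$ when it is understood. Then $\Delta^{re}=(\Sigma\cap-\Sigma)\sqcup\Omega\sqcup(-\Omega)\sqcup\Theta$ and $\Theta=-\Theta$. If $(\varphi,\kappa)$ is an extremal pair, no stable root has $\varphi>0$, so $\varphi$ lies in the cone
\[
\Phi(S)=\{\varphi\in E^*:\varphi\le0\text{ on }\Sigma(S)\}.
\]
We call $S$ \emph{flat} if every $\varphi\in\Phi(S)$ vanishes on $\delta$.

Let $W_S$ be the group generated by the $s_\gamma$, $\gamma\in\Theta(S)$. For such $\gamma$, integrability with $j=\mu(\gamma^\vee)$ gives $s_\gamma S=S$. For $w\in W_S$ and $q\in\operatorname{Stab}S$ we get $S+wq=w(S+q)\subset S$. Hence $W_S$ preserves $S$, $\operatorname{Stab}S$, $\Sigma$, $\Omega$, $\Theta$ and $\Phi$.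

\begin{remark}[Sign symmetry]\label{rem:sign}
If $S$ is admissible, so is $-S\subset-\lambda+Q$, with $\operatorname{Stab}(-S)=-\operatorname{Stab}S$. Thus $\Sigma,\Omega,\Phi$ change sign, $\Theta$ and $W_S$ are unchanged, $-S$ is full or flat exactly when $S$ is, and $(\varphi,\kappa)$ is extremal for $-S$ if and only if $(-\varphi,-\kappa)$ is extremal for $S$.
\end{remark}

\subsection*{The method in type $A_1^{(1)}$}
Here $\delta=\alpha_0+\alpha_1$. Take $\lambda=0$ and write $(u,v)$ for $u\alpha_0+v\alpha_1$, so that $u,v\in E^*$. The real roots are the $(u,v)$ with $|u-v|=1$, the imaginary roots are the $(k,k)$ with $k\ne0$, and $(u,v)(\gamma^\vee)=\pm2(v-u)$ for $\gamma=\pm\alpha_1+k\delta$.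

\begin{example}[A half-plane]\label{ex:half}
Let $S=\{v\le u\}=\operatorname{Stab}S$. Then $\Sigma=\{\alpha_0+k\delta\}$, $\Omega=\{\alpha_1+k\delta\}$ and $\Theta=\emptyset$, so $S$ is admissible. A functional that is $\le0$ on all $\alpha_0+k\delta$ vanishes on $\delta$, so $S$ is flat, and $(v-u,\,0)$ is an extremal pair.
\end{example}

\begin{example}[A strip]\label{ex:strip}
Let $S=\{|v-u|\le1\}=\Delta\cup\{0\}$. For a real root $\gamma$ we have $\gamma\in S$ and $2\gamma\notin S$, so $\Sigma=\emptyset$. If $\mu\in S$ has $v-u=x$, the points $\mu-j\gamma$ in Definition~\ref{def:admissible} have $v-u$ between $x$ and $-x$, so $S$ is admissible. Here $\Phi=E^*$ gives no information. Since $S\pm\delta=S$, an extremal pair must have $\varphi(\delta)=0$, and $(v-u,\,\alpha_1)$ is one.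
\end{example}

\begin{example}[The complement of a quadrant]\label{ex:L}
Let $S=\{u\le0\}\cup\{v\le0\}$; see Figure~\ref{fig:L}. A vector $(a,b)$ with $a>0$ moves $(0,v)$ out of $S$ for large $v$, and symmetrically for $b>0$; so $\operatorname{Stab}S=\{a\le 0,\ b\le0\}$. Thus $\Omega$ is the set of positive real roots, $\Theta=\emptyset$, $S$ is admissible, and $\Phi=\{\varphi(\alpha_0)\ge0,\ \varphi(\alpha_1)\ge0\}$.

A functional such as $\operatorname{ht}=u+v$ lies in $\Phi$ but belongs to no extremal pair: if $(u+1,v)\notin S$ and $(u,v+1)\notin S$, then $u,v\ge1$ and $(u,v)\notin S$. The obstruction is that one can move in the outward direction $\alpha_1$ forever without leaving $S$, along any line $u=\mathrm{const}\le0$. The remedy is to accept this. Put $\Psi=\{\alpha_1\}$ and keep only the points whose whole $\mathbb Z\Psi$-coset lies in $S$; they form the set $S_\infty=\{u\le0\}$, for which $\pm\alpha_1$ are both stable. Now $\Phi(S_\infty)$ consists of the nonnegative multiples of $u$. The roots with $u>0$ are $(k,k-1)$, $(k,k)$, $(k,k+1)$ with $k\ge1$. Adding $\alpha_0=(1,0)$ to the boundary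 point $(0,0)$ of $S_\infty$ keeps us in $S$, but after moving along $\Psi$ to $\kappa=(0,1)$ all these roots lead out of $S$. So $(u,\kappa)$ is an extremal pair for $S$.

This $S$ is not the support of an irreducible module, since Lemma~\ref{lem:top} with $P=P_u$ would confine such a support to $\{u\le0\}$. But that is known only after the extremal pair has been found, so the proof has to handle sets of this shape.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\fill[gray!20] (-2.4,-2.4) rectangle (0.4,4.4);
\draw[->,gray] (-2.6,0) -- (4.8,0) node[right,black] {$u$};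
\draw[->,gray] (0,-2.6) -- (0,4.8) node[above,black] {$v$};
\foreach \x in {-2,...,0} \foreach \y in {-2,...,4} \fill (\x,\y) circle (2pt);
\foreach \x in {1,...,4} \foreach \y in {-2,...,0} \fill (\x,\y) circle (2pt);
\foreach \x in {1,...,4} \foreach \y in {1,...,4} \draw (\x,\y) circle (2pt);
\foreach \y in {1,2,3} \draw[->,thick,shorten >=3pt] (0,1) -- (1,\y);
\node[left] at (0,1) {$\kappa$};
\end{tikzpicture}
\caption{The root lattice of type $A_1^{(1)}$, with $(u,v)=u\alpha_0+v\alpha_1$. Filled points form the admissible set $S=\{u\le0\}\cup\{v\le0\}$; no point of $S$ is moved out of $S$ by both $\alpha_0$ and $\alpha_1$. The shaded part $S_\infty=\{u\le0\}$ is the union of the $\mathbb Z\alpha_1$-cosets contained in $S$. From $\kappa=(0,1)$ every root with $u>0$ leads out of $S$; the arrows show $\alpha_0$, $\delta$ and $\alpha_1+\delta$.}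
\label{fig:L}
\end{figure}

The general proof follows Example~\ref{ex:L}: find a maximal set $\Psi$ of outward roots along which $S$ is unbounded and a point $\kappa$ far out along $\Psi$ at which all other outward roots are blocked; pass to $S_\infty$; take the functional from $S_\infty$.

\section{An invariant functional}\label{sec:functional}

A functional $\varphi\in\Phi(S)$ is positive only on outward, reflecting and imaginary roots. We shall be able to block outward roots, so we want $\varphi$ to vanish on the reflecting ones; this holds when $\varphi$ is $W_S$-invariant, and we obtain invariance by averaging. First we need $\Phi\ne0$.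

\begin{lemma}\label{lem:nonzero}
If $S$ is admissible and not full, then $\Phi(S)\neq0$.
\end{lemma}

\begin{proof}
Suppose $\Phi=0$. By (C1), $\operatorname{cone}\Sigma=E$. For $\sigma\in\Sigma$, (C3) gives $n\ge1$ with $-n\sigma\in\mathbb N\Sigma$, so $-\sigma=-n\sigma+(n-1)\sigma\in\operatorname{Stab}S$. Hence $\Sigma=-\Sigma$ and $\Omega=\emptyset$.

Let $\gamma\in\Theta$. Since $\Sigma$ spans $E$ and $\gamma$ is not in the radical of the form, there is $\sigma\in\Sigma=-\Sigma$ with $\sigma(\gamma^\vee)>0$. For $\mu\in S$ and large $k$ the point $\mu+k\sigma\in S$ has $(\mu+k\sigma)(\gamma^\vee)\ge1$, so $\mu+k\sigma-\gamma\in S$ by integrability, and adding $k(-\sigma)$ gives $\mu-\gamma\in S$. Thus $-\gamma\in\Sigma$, contrary to $\gamma\in\Theta$. So $\Theta=\emptyset$ and $\Sigma=\Delta^{re}$. By \eqref{eq:generate}, $\operatorname{Stab}S=Q$ and $S$ is full.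
\end{proof}

The maneuver in the second paragraph (move inside $S$ until the coroot is positive, step along the string, move back) recurs twice in Section~\ref{sec:rays}.

\begin{lemma}\label{lem:functional}
Let $S$ be admissible and not full, with $\Sigma(S)\neq\emptyset$. Then there is a nonzero $W_S$-invariant $\varphi\in\Phi(S)$, with $\varphi(\delta)=0$ if $S$ is flat and $\varphi(\delta)\ne0$ if $S$ is not flat. It satisfies
\begin{equation}\label{eq:sandwich}
\{\gamma\in\Delta^{re}:\varphi(\gamma)>0\}\subset\Omega(S)\subset\{\gamma\in\Delta^{re}:\varphi(\gamma)\ge0\}.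
\end{equation}
\end{lemma}

\begin{proof}
Let $\varphi\in\Phi$ be invariant. For $\gamma\in\Theta$ we have $\varphi(\gamma)=\varphi(s_\gamma\gamma)=-\varphi(\gamma)$, so $\varphi$ vanishes on $\Theta$. A real root with $\varphi>0$ is therefore neither in $\Theta$ nor in $\Sigma$, so it is in $\Omega$; and $-\Omega\subset\Sigma$ gives the second inclusion. It remains to find $\varphi$. The group $W_S$ may be infinite, and the two cases differ in the reason why averaging is possible.

\emph{$S$ is not flat.} Choose $\varphi_0\in\Phi$ with $\varphi_0(\delta)\ne0$. We claim that $\Theta$ is finite. Let $A$ be the set of $a\in\bar\Delta$ with at least two lifts in $\Theta$, and suppose $a\in A$, with lifts $\gamma$ and $\gamma'=\gamma+j\delta$, $j\neq0$. For $q\in E$ put $m=q(\gamma^\vee)=q(\gamma'^\vee)$. Then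
\[
s_{\gamma'}s_\gamma q=q-m\gamma-(m-2m)\gamma'=q+mj\delta,
\]
so $t=s_{\gamma'}s_\gamma\in W_S$ satisfies $t^kq=q+kmj\delta$ for all $k\in\mathbb Z$. For $\sigma\in\Sigma$ all $t^k\sigma$ lie in $\Sigma$, so $\varphi_0(\sigma)+kj\,\sigma(\gamma^\vee)\varphi_0(\delta)\le0$ for all $k\in\mathbb Z$, which forces $\sigma(\gamma^\vee)=0$. Thus $\bar\sigma\perp a$ for all $\sigma\in\Sigma$. If $b\in\bar\Delta$ and $(a|b)\ne0$, then no lift of $b$ or $-b$ lies in $\Sigma$, so all lifts of $b$ lie in $\Theta$ and $b\in A$. Hence $\bar\Delta\setminus A$ is orthogonal to $A$, and $A=\bar\Delta$ by irreducibility. Then every $\bar\sigma$ is orthogonal to $\bar\Delta$, which is impossible because $\Sigma\ne\emptyset$ and $\bar\sigma\in\bar\Delta$. So $A=\emptyset$ and $|\Theta|\le|\bar\Delta|$.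

Let $\Theta^\perp=\{x\in E:(x|\Theta)=0\}$. For $x\in E$ choose $y\in\operatorname{span}\Theta$ whose image is the orthogonal projection of $\bar x$ to the span of $\bar\Theta$; then $x-y\in\Theta^\perp$. So $E=\operatorname{span}\Theta+\Theta^\perp$. The group $W_S$ fixes $\Theta^\perp$ pointwise and permutes the finite set $\Theta$, so its action on $E$ is determined by this permutation, and it acts through a finite group $G_0$. The average $\varphi=|G_0|^{-1}\sum_{w\in G_0}\varphi_0\circ w$ lies in $\Phi$, is invariant, and has $\varphi(\delta)=\varphi_0(\delta)\neq0$.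

\emph{$S$ is flat.} Now $\Phi\subset\bar E^*$, and $W_S$ acts on $\bar E^*$ through a subgroup $G_0$ of the finite group $\bar W$. We must show that the average of some element of $\Phi$ is nonzero. Suppose all averages vanish. Then for $\varphi_0\in\Phi$ we have $-\varphi_0=\sum_{1\ne w\in G_0}\varphi_0\circ w\in\Phi$. So every element of $\Phi$ vanishes on $\Sigma$, and $\Phi$ is the annihilator of $L=\operatorname{span}\Sigma$. Since $\Phi$ kills $\delta$, we have $\delta\in L$; since $\Phi\ne0$ by Lemma~\ref{lem:nonzero}, we have $L\ne E$. Let $\bar L=L/\mathbb R\delta\neq\bar E$ and $A=\bar\Delta\setminus\bar L$. Both $A$ and $\bar\Delta\cap\bar L$ are nonempty, the second because $\Sigma\neq\emptyset$. Let $\gamma$ be a lift of some $a\in A$. Then $\pm\gamma\notin L$, so $\gamma\in\Theta$. For $\sigma\in\Sigma$ we get $s_\gamma\sigma=\sigma-\sigma(\gamma^\vee)\gamma\in\Sigma\subset L$, so $\sigma(\gamma^\vee)=0$. Therefore $a\perp\bar L$, and $\bar\Delta=A\sqcup(\bar\Delta\cap\bar L)$ contradicts irreducibility.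
\end{proof}

The hypothesis $\Sigma\neq\emptyset$ cannot be dropped: if $\Sigma=\emptyset$, as in Example~\ref{ex:strip}, then $\Theta=\Delta^{re}$, and an invariant functional vanishes on all real roots and so is zero.

\section{Unbounded directions and the set $S_\infty$}\label{sec:rays}

For each outward root $\gamma$ some point of $S$ is moved out of $S$ by $\gamma$. We need one point at which many outward roots are blocked at once. One can climb: if $\mu+\gamma\in S$, replace $\mu$ by $\mu+\gamma$. A root that is blocked stays blocked, because $S-\Omega\subset S$ means that the complement $S^c=(\lambda+Q)\setminus S$ satisfies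
\begin{equation}\label{eq:complement}
S^c+\mathbb N\Omega(S)\subset S^c .
\end{equation}
The climb may go on forever, and the next lemma separates the directions $\Psi$ in which it does. It needs finitely many directions, at least up to a period $T$ of $S$.

\begin{lemma}\label{lem:rays}
Let $S$ be admissible, let $T$ be $\{0\}$ or $\mathbb Zr\delta$, and assume $S+T=S$. Let $\Gamma\subset\Omega(S)$ be a $W_S$-stable set which is a finite union of cosets of $T$. Then there are a $W_S$-stable subset $\Psi\subset\Gamma$ and $\kappa\in S$ such that
\begin{enumerate}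
\item[(a)] $\kappa+\mathbb Z\Psi\subset S$;
\item[(b)] $\kappa+\gamma\notin S$ for all $\gamma\in\Gamma\setminus\Psi$.
\end{enumerate}
\end{lemma}

\begin{proof}
There are finitely many subsets of $\Gamma$ that are unions of $T$-cosets. Among those subsets $\Psi$ for which $\kappa_0+\mathbb N\Psi\subset S$ for some $\kappa_0\in S$ (the empty set is one), choose a maximal $\Psi$, and fix a corresponding $\kappa_0$. For $\gamma\in\Gamma$, every element of $\mathbb N(\Psi\cup(\gamma+T))$ has the form $s+n\gamma+\tau$ with $s\in\mathbb N\Psi$, $n\in\mathbb N$, $\tau\in T$. Since $S+T=S$, maximality of $\Psi$ gives: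
\begin{equation}\label{eq:maximal}
\text{if $\gamma\in\Gamma$ and $\kappa_0+s+n\gamma\in S$ for all $s\in\mathbb N\Psi$, $n\in\mathbb N$, then $\gamma\in\Psi$.}
\end{equation}

\emph{$\Psi$ is $W_S$-stable.} Let $\psi\in\Psi$, $\theta\in\Theta$ and $m=\psi(\theta^\vee)$; we show $s_\theta\psi\in\Psi$. If $m=0$ there is nothing to prove, and replacing $\theta$ by $-\theta$ we may assume $m>0$. Let $s\in\mathbb N\Psi$ and $n\in\mathbb N$. Choose $k\in\mathbb N$ with $(\kappa_0+s+k\psi)(\theta^\vee)\ge0$. The point $x=\kappa_0+s+(k+n)\psi\in S$ has $x(\theta^\vee)\ge nm$, so by integrability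
\[
x-nm\theta=\kappa_0+s+k\psi+n\,s_\theta\psi\in S .
\]
As $-\psi\in\operatorname{Stab}S$, also $\kappa_0+s+n\,s_\theta\psi\in S$. Since $s_\theta\psi\in\Gamma$, \eqref{eq:maximal} gives $s_\theta\psi\in\Psi$.

\emph{Choice of $\kappa$.} Let $\gamma_1,\dots,\gamma_p$ represent the $T$-cosets in $\Gamma\setminus\Psi$. By \eqref{eq:maximal} there are $s_i\in\mathbb N\Psi$ and $n_i\in\mathbb N$ with $\kappa_0+s_i+n_i\gamma_i\notin S$. Put $\kappa_1=\kappa_0+\sum s_i$. Then $\kappa_1+\mathbb N\Psi\subset S$, and $\kappa_1+n_i\gamma_i+\mathbb N\Gamma\subset S^c$ for each $i$ by \eqref{eq:complement}. So from $\kappa_1$ the climb along the $\gamma_i$ is bounded: the set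
\[
\Bigl\{t\in\mathbb N^p:\ \kappa_1+\sum t_i\gamma_i+\mathbb N\Psi\subset S\Bigr\}
\]
contains $0$, and its elements satisfy $t_i<n_i$ for all $i$. Take $t$ in it with $\sum t_i$ maximal, and put $\kappa_2=\kappa_1+\sum t_i\gamma_i$. For each $i$ there is $u_i\in\mathbb N\Psi$ with $\kappa_2+\gamma_i+u_i\notin S$. Put $\kappa=\kappa_2+\sum u_i$. Then $\kappa+\mathbb N\Psi\subset S$, and (a) follows since $S-\mathbb N\Psi\subset S$. By \eqref{eq:complement}, $\kappa+\gamma_i\notin S$, and $S^c+T=S^c$ extends this to $\gamma_i+T$, which is (b).
\end{proof}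

By (a), near $\kappa$ the roots of $\Psi$ behave like two-sided stable roots. We make them so by shrinking $S$. To apply Lemma~\ref{lem:functional} to the smaller set we must know that it is admissible; this is where $W_S$-stability of $\Psi$ is used. We must also know that its outward roots are among those blocked at $\kappa$.

\begin{lemma}\label{lem:Sinf}
In the situation of Lemma~\ref{lem:rays} let $G=\mathbb Z\Psi$ and $S_\infty=\{\mu\in\lambda+Q:\mu+G\subset S\}$. Then $\kappa\in S_\infty\subset S$, $\ \operatorname{Stab}S\cup G\subset\operatorname{Stab}S_\infty$, the set $S_\infty$ is admissible, and $\Omega(S_\infty)\subset\Omega(S)\setminus\Psi$.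
\end{lemma}

\begin{proof}
We have $\kappa\in S_\infty$ by Lemma~\ref{lem:rays}(a) and $S_\infty\subset S$ because $0\in G$. If $\mu+G\subset S$ and $q\in\operatorname{Stab}S\cup G$, then $\mu+q+G\subset S$.

\emph{Admissibility.} Let $\gamma$ be a real root with $\pm\gamma\notin\operatorname{Stab}S_\infty$. Then $\pm\gamma\notin\operatorname{Stab}S$, that is, $\gamma\in\Theta(S)$. We claim that $\psi(\gamma^\vee)=0$ for all $\psi\in\Psi$. Otherwise, since $s_\gamma\psi\in\Psi$ and $(s_\gamma\psi)(\gamma^\vee)=-\psi(\gamma^\vee)$, there is $\psi\in\Psi$ with $\psi(\gamma^\vee)>0$. Let $\mu\in S_\infty$ and $g\in G$. For large $n$ the point $\mu+g+n\psi\in S$ has value at least $1$ on $\gamma^\vee$, so $\mu+g+n\psi-\gamma\in S$, and $\mu-\gamma+g\in S$ since $-\psi\in\operatorname{Stab}S$. As $g$ is arbitrary, $\mu-\gamma\in S_\infty$; thus $-\gamma\in\operatorname{Stab}S_\infty$, a contradiction. So $g(\gamma^\vee)=0$ for $g\in G$. Let $\mu\in S_\infty$. Then $\mu(\gamma^\vee)\in\mathbb Z$, and for $g\in G$ and $j$ between $0$ and $\mu(\gamma^\vee)=(\mu+g)(\gamma^\vee)$ we have $\mu+g-j\gamma\in S$. Hence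 $\mu-j\gamma\in S_\infty$, and $\gamma$ is $S_\infty$-integrable.

\emph{Outward roots.} Let $\gamma\in\Omega(S_\infty)$, so $\gamma\notin\operatorname{Stab}S_\infty$ and $-\gamma\in\operatorname{Stab}S_\infty$. Then $\gamma\notin\operatorname{Stab}S$ and $\gamma\notin\Psi$. Suppose $-\gamma\notin\operatorname{Stab}S$. Then $\gamma\in\Theta(S)$, so $s_\gamma$ preserves $S$ and $G$, hence $S_\infty$ and $\operatorname{Stab}S_\infty$, and $\gamma=s_\gamma(-\gamma)\in\operatorname{Stab}S_\infty$, a contradiction. So $\gamma\in\Omega(S)\setminus\Psi$.
\end{proof}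

\section{Sets with a stable root}\label{sec:nonempty}

In this section $R\subset\lambda+Q$ is admissible, not full, and $\Sigma(R)\ne\emptyset$. Let $\varphi$ be the functional of Lemma~\ref{lem:functional} for $R$. By \eqref{eq:sandwich} the set $\Omega(R)$ is infinite, so Lemma~\ref{lem:rays} does not apply to it directly. If $R$ is flat we gain finiteness by making $R$ periodic; if not, we cut $\Omega(R)$ down to a finite generating set.

\begin{proposition}\label{prop:flat}
If $R$ is flat, it has an extremal pair.
\end{proposition}

\begin{proof}
Put $T=\mathbb Zr\delta$ and $S=R+T$. Then $\operatorname{Stab}R\cup T\subset\operatorname{Stab}S$.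

\emph{$S$ is admissible.} If $\pm\gamma\notin\operatorname{Stab}S$, then $\pm\gamma\notin\operatorname{Stab}R$, so $\gamma$ is $R$-integrable. For $\nu\in R$ and $\tau\in T$ we have $(\nu+\tau)(\gamma^\vee)=\nu(\gamma^\vee)$ and $\nu+\tau-j\gamma=(\nu-j\gamma)+\tau$, so $\gamma$ is $S$-integrable.

\emph{$S$ is not full.} This is where flatness is used. Choose a real root $\gamma$ with $\varphi(\gamma)>0$. Since $\varphi(\delta)=0$, all real roots $\gamma+\tau$, $\tau\in T$, have $\varphi>0$, so $-\gamma-\tau\in\Sigma(R)$ by \eqref{eq:sandwich}. If $S$ were full, then for every $\mu\in\lambda+Q$ there would be $\tau\in T$ with $\mu+\gamma+\tau\in R$, whence $\mu\in R$, and $R$ would be full.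

\emph{Passage to $S_\infty$.} The set $\Gamma=\Omega(S)$ is $W_S$-stable. It is a union of $T$-cosets because the group $T$ lies in $\operatorname{Stab}S$, and $\Delta^{re}$ contains only finitely many $T$-cosets. Lemmas~\ref{lem:rays} and~\ref{lem:Sinf} give $\Psi,\kappa,S_\infty$. The set $S_\infty\subset S$ is admissible and not full, and $\Sigma(S_\infty)\supset\Sigma(R)\neq\emptyset$. It is flat: if $\sigma\in\Sigma(S_\infty)$, then $\sigma+T\subset\Sigma(S_\infty)$, and a functional that is $\le0$ on $\sigma+T$ vanishes on $\delta$. Lemma~\ref{lem:functional} gives $\varphi_\infty\neq0$ with $\varphi_\infty(\delta)=0$. A root $\beta$ with $\varphi_\infty(\beta)>0$ is real and lies in $\Omega(S_\infty)\subset\Gamma\setminus\Psi$, so $\kappa+\beta\notin S$.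

Finally choose $\tau\in T$ with $\kappa'=\kappa+\tau\in R$. Then $\kappa'+\beta\notin S\supset R$ for the same $\beta$, and $(\varphi_\infty,\kappa')$ is extremal for $R$.
\end{proof}

\begin{proposition}\label{prop:nonflat}
If $R$ is not flat, it has an extremal pair.
\end{proposition}

\begin{proof}
Now $\varphi(\delta)\neq0$. Replacing $(R,\varphi)$ by $(-R,-\varphi)$ if necessary (Remark~\ref{rem:sign}), we assume $\varphi(\delta)>0$. Let $D=\mathbb N\Omega(R)$. Then $R-D\subset R$, and $D_\varphi\subset D$ by \eqref{eq:sandwich}.

\emph{Step 1: $D$ is finitely generated.} Let $\Gamma=\{\gamma\in\Omega(R):\varphi(\gamma)\le2r\varphi(\delta)\}$. It is $W_R$-stable since $\varphi$ is invariant, and finite since $0\le\varphi(a)+k\varphi(\delta)\le2r\varphi(\delta)$ bounds $k$ for $\gamma=a+k\delta\in\Gamma$. We claim $D=\mathbb N\Gamma$. Let $\gamma\in\Omega(R)$ with $\varphi(\gamma)>2r\varphi(\delta)$. Then $\gamma'=\gamma-2r\delta$ is a real root with $\varphi(\gamma')>0$, so $\gamma'\in\Omega(R)$. By Lemma~\ref{lem:D}(i), $2r\delta=\beta+\beta'$ with real roots on which $\varphi$ takes values strictly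 between $0$ and $2r\varphi(\delta)$, so $\beta,\beta'\in\Gamma$. Thus $\gamma=\gamma'+\beta+\beta'$, and we induct on $\lceil\varphi(\gamma)/\varphi(\delta)\rceil$.

Apply Lemmas~\ref{lem:rays} and~\ref{lem:Sinf} with $S=R$, $T=\{0\}$ and this $\Gamma$, obtaining $\Psi,\kappa,G,S_\infty$. An element of $D\setminus\mathbb N\Psi$ is a sum of elements of $\Gamma$, at least one of which is not in $\Psi$. By Lemma~\ref{lem:rays}(b) and \eqref{eq:complement},
\begin{equation}\label{eq:blocked}
\kappa+x\notin R\qquad\text{for all }x\in D\setminus\mathbb N\Psi.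
\end{equation}
The set $S_\infty\subset R$ is admissible and not full, and $\Sigma(S_\infty)\supset\Sigma(R)\ne\emptyset$. We want its functional to be positive on $\delta$, so that Lemma~\ref{lem:D} controls the imaginary roots. Since $S_\infty$ has more stable roots than $R$, it might have become flat; the next two steps exclude this.

\emph{Step 2: $n\delta\notin\operatorname{Stab}S_\infty$ for $n\ge1$.} Otherwise $\kappa+jn\delta\in S_\infty\subset R$ for all $j\ge0$. Given $q\in Q$, Lemma~\ref{lem:D}(iii) gives $jn\delta-q\in D_\varphi\subset D$ for large $j$, so $\kappa+q=(\kappa+jn\delta)-(jn\delta-q)\in R$. Then $R$ is full, a contradiction.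

\emph{Step 3: $S_\infty$ is not flat.} Let $X=\{\gamma\in\Sigma(S_\infty):\varphi(\gamma)\ge0\}\cup(-\Gamma)$. We have $X\subset\Sigma(S_\infty)$, since $-\Gamma\subset\Sigma(R)$. We show that $X$ is finite. Real roots with $\varphi=0$ are finite in number because $\varphi(\delta)\ne0$. Let $\gamma\in\Sigma(S_\infty)$ with $\varphi(\gamma)>0$. Then $\gamma\in\Omega(R)\subset D$ and $\kappa+\gamma\in S_\infty\subset R$, so $\gamma\in\mathbb N\Psi\subset G$ by \eqref{eq:blocked}. Two such roots over the same $a\in\bar\Delta$ would give $n\delta\in G\subset\operatorname{Stab}S_\infty$ with $n\geq1$, contrary to Step 2. So $X$ is finite. A real root with $\varphi<0$ lies in $-\Omega(R)\subset-\mathbb N\Gamma$, so $\Sigma(S_\infty)\subset\mathbb NX$, and $\Phi(S_\infty)$ is the set of functionals that are $\le0$ on $X$. If $S_\infty$ were flat, (C2) would give $\delta\in\operatorname{cone}X$, and (C3) would give $n\delta\in\mathbb NX\subset\operatorname{Stab}S_\infty$ for some $n\ge1$, contrary to Step 2.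

\emph{Step 4: sums of real roots are blocked.} Lemma~\ref{lem:functional} gives $\varphi_\infty\in\Phi(S_\infty)$ with $\varphi_\infty(\delta)\neq0$. By Lemma~\ref{lem:D}(i) for $\varphi$, $-2\delta$ is a sum of two elements of $-\Omega(R)\subset\Sigma(S_\infty)$, so $\varphi_\infty(\delta)>0$. Let $D_\infty=D_{\varphi_\infty}$. Real roots with $\varphi_\infty>0$ lie in $\Omega(S_\infty)\subset\Omega(R)$, so $D_\infty\subset D$. For $\psi\in\Psi$ both $\psi$ and $-\psi$ lie in $\Sigma(S_\infty)$, so $\varphi_\infty$ vanishes on $\mathbb N\Psi$, while it is positive on $D_\infty\setminus\{0\}$. Hence $D_\infty\setminus\{0\}\subset D\setminus\mathbb N\Psi$, and by \eqref{eq:blocked}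
\begin{equation}\label{eq:blocked2}
\kappa+x\notin R\qquad\text{for all }x\in D_\infty\setminus\{0\}.
\end{equation}

\emph{Step 5: the root $\delta$.} The roots $\beta$ with $\varphi_\infty(\beta)>0$ are real roots, which lie in $D_\infty\setminus\{0\}$, and the $k\delta$ with $k\ge1$, which lie in $D_\infty\setminus\{0\}$ for $k\geq2$ by Lemma~\ref{lem:D}(i). So if $\kappa+\delta\notin R$, then $(\varphi_\infty,\kappa)$ is extremal by \eqref{eq:blocked2}. If $\kappa+\delta\in R$, put $\kappa'=\kappa+\delta$. For every such $\beta$ the element $\delta+\beta$ lies in $D_\infty$, by Lemma~\ref{lem:D}(ii) if $\beta$ is real and by Lemma~\ref{lem:D}(i) if $\beta=k\delta$, and it is nonzero since $\varphi_\infty(\delta+\beta)>0$. So $\kappa'+\beta\notin R$, and $(\varphi_\infty,\kappa')$ is extremal.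
\end{proof}

\begin{remark}
The second alternative in Step 5 occurs. In the notation of Example~\ref{ex:L} let $R=\{u\le0\}\cup\{\delta\}$. The real roots with $u<0$ are stable, and $\pm\alpha_1$ are reflecting and $R$-integrable because $\delta(\alpha_1^\vee)=0$; so $R$ is admissible. At $\kappa=0$ all real roots with $u>0$ are blocked, but $\kappa+\delta\in R$.
\end{remark}

\section{Sets without stable roots}\label{sec:integrable}

Let $R\subset\lambda+Q$ be admissible and not full, with $\Sigma(R)=\emptyset$. Then every real root is $R$-integrable and $R$ is $W$-stable. We use integrability in the form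
\begin{equation}\label{eq:step}
\mu\in R,\ \gamma\in\Delta^{re},\ (\mu|\gamma)>0\quad\Longrightarrow\quad\mu-\gamma\in R,
\end{equation}
which holds because $\mu(\gamma^\vee)$ is then an integer $\geq1$. The \emph{level} $\ell=(\mu|\delta)$ is the same for all $\mu\in\lambda+Q$, since $(Q|\delta)=0$. For $\mu\in R$ and a real root $\gamma$, the numbers $2(\mu|\gamma)/(\gamma|\gamma)$ and $2\bigl((\mu|\gamma)+r\ell\bigr)/(\gamma|\gamma)$ are the integers $\mu(\gamma^\vee)$ and $\mu((\gamma+r\delta)^\vee)$. So $\ell$ is real, and $(\mu|\cdot)$ is a real functional on $E$ for $\mu\in R$, hence for all $\mu\in\lambda+Q$. The models to keep in mind are the support of an integrable highest weight module for $\ell>0$ and the strip of Example~\ref{ex:strip} for $\ell=0$.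

\begin{proposition}\label{prop:level}
If $\ell\ne0$, then $R$ has an extremal pair.
\end{proposition}

\begin{proof}
The set $-R$ has level $-\ell$, so by Remark~\ref{rem:sign} we may assume $\ell>0$. We show that $\operatorname{ht}(\nu-\lambda)$ is bounded above for $\nu\in R$. A point $\kappa\in R$ at which this integer is maximal then gives the extremal pair $(\operatorname{ht},\kappa)$.

\emph{Step 1: for $\mu\in\lambda+Q$ the set $\{n\in\mathbb Z:\mu+n\delta\in R\}$ is bounded above.} The idea is that at positive level any real root can be subtracted once a large multiple of $\delta$ is attached to it. Choose $q\in Q$ with $\mu+q\notin R$ and write $-q=\gamma_1+\dots+\gamma_p$ with real $\gamma_i$. Let $b$ be a good root, $\gamma_{p+1}=b$ and $\gamma_{p+2}=-b$. Let $m_1,\dots,m_p\in r\mathbb Z$ and $m_{p+1},m_{p+2}\in\mathbb Z$, so that the $\gamma_i'=\gamma_i+m_i\delta$ are real roots. Put $\mu_0=\mu+n\delta$ and $\mu_i=\mu_{i-1}-\gamma'_i$. Since $\delta$ is orthogonal to $Q$,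
\[
(\mu_{i-1}|\gamma_i')=(\mu-\gamma_1-\dots-\gamma_{i-1}\,|\,\gamma_i)+m_i\ell .
\]
This is positive when $m_i\ge M_i$, for an integer $M_i$ that depends neither on $n$ nor on the other $m_j$. Fix $m_i\ge M_i$ for $i\le p+1$ and let $n_0=m_1+\dots+m_{p+1}+M_{p+2}$. If $\mu+n\delta\in R$ with $n\ge n_0$, take $m_{p+2}=n-m_1-\dots-m_{p+1}$. By \eqref{eq:step} all $\mu_i$ lie in $R$, and $\mu_{p+2}=\mu+q+(n-\sum m_i)\delta=\mu+q$, a contradiction.

\emph{Step 2: dominant points.} Call $\nu\in R$ dominant if $\nu(\alpha_i^\vee)\geq0$ for all $i$. For such $\nu$ the natural numbers $\nu(\alpha_i^\vee)$ satisfy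
\[
\ell=(\nu|\delta)=\sum_ia_i\tfrac{(\alpha_i|\alpha_i)}2\,\nu(\alpha_i^\vee),
\]
with positive coefficients, so only finitely many tuples $(\nu(\alpha_i^\vee))_i$ occur. Two points with the same tuple differ by an element of $Q$ in the radical of the form on $E$, that is, of $\mathbb Z\delta$. So the dominant points lie in finitely many $\mathbb Z\delta$-cosets, and by Step 1 and $\operatorname{ht}(\delta)>0$ the height is bounded above on them.

\emph{Step 3: all points.} Let $\nu\in R$ and apply Lemma~\ref{lem:chamber} to $f=(\nu|\cdot)$, which has $f(\delta)=\ell>0$. Then $f_j=(\nu_j|\cdot)$ with $\nu_0=\nu$ and $\nu_j=s_{i_j}\nu_{j-1}\in R$. Since $\nu_{j-1}(\alpha_{i_j}^\vee)<0$, the point $\nu_j$ is obtained from $\nu_{j-1}$ by adding a positive multiple of $\alpha_{i_j}$, and $\nu_n$ is dominant. So $\operatorname{ht}(\nu-\lambda)\le\operatorname{ht}(\nu_n-\lambda)$, which is bounded by Step 2.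
\end{proof}

\begin{proposition}\label{prop:zero}
If $\ell=0$, then $R$ has an extremal pair.
\end{proposition}

\begin{proof}
At level zero the coroots do not see $\delta$, so we project to the finite root system. For $\mu\in\lambda+Q$ the functional $(\mu|\cdot)$ on $E$ vanishes on $\delta$, so there is a unique $p(\mu)\in\bar E$ with $(p(\mu)|\bar x)=(\mu|x)$ for $x\in E$. Then $p(\mu+q)=p(\mu)+\bar q$, so the fibers of $p$ are the cosets of $\mathbb Z\delta$ and the image of $p$ is $p(\lambda)+\bar Q$, a translate of the lattice $\bar Q=\mathbb Z\bar\Delta$. Also $p(s_\gamma\mu)=s_ap(\mu)$ for $\mu\in R$ and a lift $\gamma$ of $a$, so $p(R)$ is $\bar W$-stable.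

If $p(R)$ is bounded, it is finite. Take any $0\ne\varphi\in\bar E^*\subset E^*$ and $\kappa\in R$ maximizing $\varphi(p(\kappa))$. If $\varphi(\beta)>0$, then $\varphi(p(\kappa+\beta))>\varphi(p(\kappa))$, so $\kappa+\beta\notin R$.

Suppose $p(R)$ is unbounded; we show that $R$ is full, which is excluded. Let $y\in p(\lambda)+\bar Q$ and let $B$ be a base for which $y$ is dominant. We shall descend to $y$ from a distant dominant point of $p(R)$.

\emph{A nonzero $B$-dominant vector $z=\sum c_bb$ has all $c_b>0$.} Write $z=z_+-z_-$, where $z_-=\sum_{c_b<0}|c_b|\,b$. Dominance gives $(z|z_-)\ge0$, and $(z_+|z_-)\le0$ because distinct elements of $B$ have nonpositive product; so $(z_-|z_-)\le0$ and all $c_b\geq0$. If $c_b=0$, then $0\le(z|b)=\sum_{b'\ne b}c_{b'}(b'|b)\le0$, so $c_{b'}=0$ whenever $(b'|b)\neq0$. Thus the sets $\{b:c_b=0\}$ and $\{b:c_b>0\}$ are orthogonal, and the first is empty. By compactness of the set of dominant unit vectors, there is $\epsilon>0$ with $c_b\ge\epsilon|z|$ for all dominant $z$ and all $b$.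

\emph{The descent.} Since $p(R)$ is unbounded and $\bar W$-stable, it contains $B$-dominant points $z$ of arbitrarily large norm. As $z-y\in\bar Q=\mathbb ZB$, for $|z|$ large we have $z-y=\sum_bk_bb$ with integers $k_b\geq1$. Fix such $z$ and $\mu\in R$ with $p(\mu)=z$. Let $x=y+u$ with $0\neq u=\sum k'_bb$, $k_b'\in\mathbb N$. From $0<(u|u)=\sum k_b'(u|b)$ we get $b\in B$ with $k'_b>0$ and $(u|b)>0$, and then $(x|b)>0$ since $y$ is dominant. Starting from $x_0=z$ and repeating, we obtain $b_1,\dots,b_N\in B$, in which each $b$ occurs $k_b$ times, such that $x_i=x_{i-1}-b_i$ satisfy $(x_{i-1}|b_i)>0$ and $x_N=y$. For \emph{arbitrary} lifts $\gamma_i$ of $b_i$, the points $\mu_0=\mu$, $\mu_i=\mu_{i-1}-\gamma_i$ have $p(\mu_i)=x_i$ and $(\mu_{i-1}|\gamma_i)=(x_{i-1}|b_i)>0$, so they lie in $R$ by \eqref{eq:step}. By Lemma~\ref{lem:good} some $b_i$ is good. Varying its lift and fixing the others, $\mu_N$ runs over a whole coset of $\mathbb Z\delta$, namely $p^{-1}(y)$. Since $y$ was arbitrary, $R$ is full.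
\end{proof}

Propositions~\ref{prop:flat}, \ref{prop:nonflat}, \ref{prop:level} and \ref{prop:zero} cover all cases of Proposition~\ref{prop:sets}. With Lemma~\ref{lem:supp} this proves Theorem~\ref{thm:support}, and Theorem~\ref{thm:main} follows as shown in Section~\ref{sec:parabolic}.

\section{Two families of parabolic subsets}\label{sec:families}

Enlarging a parabolic subset shrinks its nilradical, so the half-space $P_\varphi$ given by Theorem~\ref{thm:support} can be replaced by a larger one of a standard shape. Consider the following proper parabolic subsets.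
\begin{itemize}
\item \emph{Type (S).} Let $\Pi=wΠ$ be replaced formally by $\Pi=\pm w\Pi_0$ with $w\in W$, and let $\alpha\in\Pi$. Put $P_{\Pi,\alpha}=P_\chi$, where $\chi(x)$ is the coefficient of $\alpha$ in $x\in E$ with respect to the basis $\Pi$.
\item \emph{Type (N).} Let $B$ be a base of $\bar\Delta$ and $b\in B$. Put $P_{B,b}=P_\chi$, where $\chi(x)$ is the coefficient of $b$ in $\bar x$ with respect to the basis $B$.
\end{itemize}
In type (S) we have $\chi(\delta)\neq0$, because $\delta=w\delta=\sum a_i\,w\alpha_i$; so $P^0$ is a finite set of real roots, namely the roots in the span of $\Pi\setminus\{\alpha\}$, and $\mathfrak l_P$ is finite-dimensional reductive. In type (N) we have $\chi(\delta)=0$, and $\mathfrak l_P$ contains all imaginary root spaces.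

\begin{theorem}\label{thm:families}
\begin{enumerate}
\item[(a)] For an irreducible weight $\mathfrak g$-module $V$ the following are equivalent: \textup{(i)} $V$ is not dense; \textup{(ii)} $V$ is not cuspidal; \textup{(iii)} $V^{\mathfrak n_P}\ne0$ for some proper parabolic $P$; \textup{(iv)} $V^{\mathfrak n_P}\ne0$ for some $P$ of type \textup{(S)} or \textup{(N)}.
\item[(b)] For every proper parabolic $P$, the map $V\mapsto V^{\mathfrak n_P}$ is a bijection from the isomorphism classes of irreducible weight $\mathfrak g$-modules with $V^{\mathfrak n_P}\neq0$ to the isomorphism classes of irreducible weight $\mathfrak l_P$-modules. All these $V$ are non-dense.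
\item[(c)] For any affine $\mathfrak g$, neither type \textup{(S)} nor type \textup{(N)} can be omitted in \textup{(iv)}.
\end{enumerate}
\end{theorem}

\begin{proof}
(a) The implication (iv)$\Rightarrow$(iii) is trivial, (iii)$\Rightarrow$(ii) is Proposition~\ref{prop:invariants}, and (ii)$\Rightarrow$(i) is Proposition~\ref{prop:easy}. Assume (i), and take $\varphi,\kappa$ from Theorem~\ref{thm:support}, so that $V_\kappa$ is killed by $\mathfrak n_{P_\varphi}$. If $P'\supset P_\varphi$ is parabolic, then $\Delta\setminus(-P')\subset\Delta\setminus(-P_\varphi)$, so $\mathfrak n_{P'}\subset\mathfrak n_{P_\varphi}$. It suffices to find $P'\supset P_\varphi$ of type (S) or (N).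

Let $\varphi(\delta)=0$. Then $\varphi$ is the product with a nonzero vector of $\bar E$; choose a base $B$ for which this vector is dominant, so $\varphi\ge0$ on $B$, and $b\in B$ with $\varphi(b)>0$. If the coefficient of $b$ in $\bar\beta$ is negative, then all coefficients are $\le0$ and $\varphi(\beta)<0$. So $P_\varphi\subset P_{B,b}$.

Let $\varphi(\delta)\neq0$, with sign $\epsilon=\pm1$. Lemma~\ref{lem:chamber} applied to $f=\epsilon\varphi$ gives $w=s_{i_1}\cdots s_{i_n}$ with $f\circ w\ge0$ on $\Pi_0$. So $\varphi\ge0$ on $\Pi=\epsilon w\Pi_0$, and $\varphi(\alpha)>0$ for some $\alpha\in\Pi$ as $\varphi\neq0$. Every root has coefficients of one sign in the basis $\Pi$, so a root with negative coefficient of $\alpha$ has $\varphi<0$. Hence $P_\varphi\subset P_{\Pi,\alpha}$.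

(b) Let $N$ be an irreducible weight $\mathfrak l_P$-module, $\mu\in\operatorname{supp}N$ and $M=U(\mathfrak g)\otimes_{U(\mathfrak p_P)}N$. By the Poincar\'e--Birkhoff--Witt theorem $1\otimes N\cong N$, and by Lemma~\ref{lem:top} it is the sum of the weight spaces of $M$ with weights in $\mu+\mathbb ZP^0$. A submodule $M'\subset M$ is a weight module, so $M'\cap(1\otimes N)=0$ if and only if $M'$ has no weight in $\mu+\mathbb ZP^0$. If the intersection is nonzero, it is all of $1\otimes N$ and $M'=M$. So the proper submodules are those without weights in $\mu+\mathbb ZP^0$, their sum is again proper, and $M$ has a unique irreducible quotient $L_P(N)$. The module $N$ embeds in $L_P(N)^{\mathfrak n_P}$, which is irreducible by Proposition~\ref{prop:invariants}; so $L_P(N)^{\mathfrak n_P}\cong N$. Conversely, if $V^{\mathfrak n_P}\neq0$, Proposition~\ref{prop:invariants} gives $V\cong L_P(V^{\mathfrak n_P})$. Thus $N\mapsto L_P(N)$ is the inverse map. These $V$ are non-dense by (a).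

(c) \emph{Type (S) is needed.} Let $V$ be the irreducible highest weight module whose highest weight $\Lambda$ has all $\Lambda(\alpha_i^\vee)\in\mathbb N$, not all zero. It is integrable: all real root vectors are locally nilpotent on it. Its level $\ell=(\Lambda|\delta)=\sum a_i\frac{(\alpha_i|\alpha_i)}2\Lambda(\alpha_i^\vee)$ is positive. Its support lies in $\Lambda-\mathbb N\Pi_0$, so $V$ is not dense. Suppose $V^{\mathfrak n_P}\ne0$ for $P=P_{B,b}$, and let $v\in V^{\mathfrak n_P}$ be a nonzero vector of weight $\kappa$. All lifts $\gamma=b+k\delta$, $k\in Z_b$, lie in $P\setminus P^0$, so $e_\gamma v=0$, and Lemma~\ref{lem:string} gives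
\[
\kappa(\gamma^\vee)=\tfrac2{(b|b)}\bigl((\kappa|b)+k\ell\bigr)\ge0\qquad\text{for all }k\in Z_b .
\]
This is impossible, since $Z_b$ is unbounded below.

\emph{Type (N) is needed.} Let $V=[\mathfrak g,\mathfrak g]/\mathbb Cc$ with the adjoint action. Its submodules correspond to ideals of $\mathfrak g$ between $\mathbb Cc$ and $[\mathfrak g,\mathfrak g]$. By \cite[Prop.~1.7(b)]{Kac}, every ideal of $\mathfrak g$ contains $[\mathfrak g,\mathfrak g]$ or lies in the center $\mathbb Cc$, so $V$ is irreducible. Its support is $\Delta\cup\{0\}$, whose image in $\bar E$ is finite, so $V$ is not dense. Let $P$ be a parabolic subset with $r\delta\notin P^0$; every $P$ of type (S) is such. Then $Y=P\setminus P^0$ contains $\tau=r\delta$ or $\tau=-r\delta$. Suppose $0\neq v\in V^{\mathfrak n_P}$ has weight $\kappa$. The set $\Delta\cup\{0\}$ is stable under translation by $\pm r\delta$, so $\kappa+\tau\in\operatorname{supp}V$. Lemma~\ref{lem:top} for $N=U(\mathfrak l_P)v$ gives $\tau\in\mathbb ZP^0-\mathbb NY$, contradicting Lemma~\ref{lem:zerosum}. So $V^{\mathfrak n_P}=0$.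
\end{proof}

\begin{remark}
If $r\delta\in P^0$, then $kr\delta\in P^0$ for all $k\neq0$ and $\mathfrak l_P$ is infinite-dimensional. So the last argument shows that $[\mathfrak g,\mathfrak g]/\mathbb Cc$ has no nonzero $\mathfrak n_P$-invariant vector for any $P$ with finite-dimensional Levi part; this includes the set $P$ of positive roots. If the definition of cuspidality allowed only such $P$, this non-dense module would be cuspidal, and Theorem~\ref{thm:main} would fail.
\end{remark}

\begin{thebibliography}{9}

\bibitem{RF}
S.~Eswara Rao and Vyacheslav Futorny, \emph{Integrable modules for affine Lie superalgebras}, arXiv:math/0311207 (2003).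

\bibitem{Kac}
Kac, \emph{Infinite dimensional Lie algebras}.

\end{thebibliography}
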